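# Extending orbit equivalences of cross sections to smooth equivalences of Borel flows

## 1. Toasts: nested balls that swallow every orbit

A **Borel flow** is a Borel action $\mathbb R^d\curvearrowright\Omega$ on a standard Borel space; the action of $\vec r$ on $x$ is written $x+\vec r$, and $xEy$ means that $x$ and $y$ lie in one orbit. All flows here are free. Then $xEy$ determines a unique vector $\rho(x,y)$ with $x+\rho(x,y)=y$. The map $(x,\vec r)\mapsto(x,x+\vec r)$ is Borel and injective with image $E$, so $E$ is a Borel set and $\rho:E\to\mathbb R^d$ is a Borel map (Lusin–Souslin).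

Choosing a point $x$ identifies its orbit with $\mathbb R^d$ through $\vec r\mapsto x+\vec r$, and another choice changes this identification by a translation. So the distance $|x-y|:=|\rho(x,y)|$, interiors, compactness, smoothness and orientation all make sense on an orbit. Let $B_t\subset\mathbb R^d$ be the closed ball of radius $t$ about $0$. A *ball* in an orbit will be a set $x+\kappa(B_1)$, where $\kappa$ is an orientation preserving diffeomorphism of $\mathbb R^d$ from a restricted supply fixed in Section 5; the supply contains all maps $y\mapsto v+ty$ with $t>0$, so round balls are balls.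

Let $\mathcal C\subseteq\Omega$ be a Borel set meeting every orbit in a countable set. Write $[\mathcal C]$ for the set of nonempty finite subsets of $\mathcal C$ that lie in a single orbit. A set is *locally finite* in an orbit if it has finite intersection with each bounded part of the orbit.

**Hypothesis (H).** The set $\mathcal C$ is Borel and meets every orbit in an infinite locally finite set.

**Definition (exhausting laminar family).** A Borel set $\mathcal A\subseteq[\mathcal C]$ is an exhausting laminar family if

- any two members in the same orbit are disjoint or comparable under inclusion;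
- $\{c\}\in\mathcal A$ for every $c\in\mathcal C$;
- every $F\in[\mathcal C]$ is contained in some member.

A member contains only finitely many members, being a finite set. If $|A|\ge2$, the maximal proper submembers of $A$ are called its *children*. They are pairwise disjoint by maximality, they cover $A$ because singletons are proper submembers, and there are at least two of them because each is proper. The members containing a given member intersect pairwise, hence form a chain.

**Example 1.** Let $\Omega=\mathbb R^2$ act on itself by translation and let $\mathcal C=\mathbb Z\times\{0\}$. The singletons together with $A_n=\{-n,\dots,n\}\times\{0\}$, $n\ge1$, form an exhausting laminar family. The children of $A_1$ are three singletons; for $n\ge2$ the children of $A_n$ are $A_{n-1}$, $\{(n,0)\}$ and $\{(-n,0)\}$.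

**Definition (toast).** A toast for $(\Omega,\mathcal C)$ is an exhausting laminar family $\mathcal A\subseteq[\mathcal C]$ together with a Borel family of balls $(L_A)_{A\in\mathcal A}$, with $L_A$ in the orbit of $A$, such that

- (T1) $L_A\cap\mathcal C=A$;
- (T2) if $A\subsetneq A'$ then $L_A\subseteq\operatorname{int}L_{A'}$, and if $A\cap A'=\varnothing$ with $A,A'$ in one orbit then $L_A\cap L_{A'}=\varnothing$;
- (T3) every compact subset of an orbit lies in some $L_A$.

("Borel family" is made precise in Section 5.) In Example 1, put $L_{\{c\}}=c+B_{1/4}$ and $L_{A_n}=B_{n+1/2}$. The small ball about $(k,0)$ lies in $B_{n+1/4}$ if $|k|\le n$, and all its points have norm at least $n+\frac34$ if $|k|\ge n+1$. So (T1)–(T3) hold.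

**Example 2.** For $\mathcal C=\mathbb Z^2$ in $\mathbb R^2$, small balls of radius $\frac1{10}$ and large balls $B_{n+1/2}$ do not form a toast. The point $z=(2,4)$ has $|z|=\sqrt{20}=4.472\ldots$, within $0.03$ of $4.5$, so the circle of radius $4.5$ cuts $z+B_{1/10}$ and (T2) fails. One has to bend the circle around the small ball. This is why balls are not required to be round.

What is a toast for? We will be given a bijection $\zeta$ between countable sections of two flows and asked to extend it to a map that is a diffeomorphism on each orbit. On a single copy of $\mathbb R^d$ one would start somewhere and work outward. On a Borel flow nobody can say where to start, uniformly over all orbits (Example 3 below). A toast removes the need: each ball $L_A$ poses a problem about finitely many points, the problem for $A$ uses only the solutions for its children, a solution is never revised, and by (T3) the solutions together reach every point.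

## 2. From a bijection of points to diffeomorphisms of orbits

An **orbit equivalence** between flows on $\Omega$ and $\Omega'$ is a Borel bijection $\xi:\Omega\to\Omega'$ with $\xi(x+\mathbb R^d)=\xi(x)+\mathbb R^d$ for all $x$. For free flows put $\alpha_\xi(x,\vec r)=\rho(\xi(x),\xi(x+\vec r))$. The map $\xi$ is a **smooth equivalence** if $\alpha_\xi(x,\cdot)$ is an orientation preserving $C^\infty$-diffeomorphism of $\mathbb R^d$ for every $x$. In words: $\xi$ is Borel, and it maps each orbit diffeomorphically onto an orbit, preserving orientation.

A **cross section** of a free flow is a Borel set $\mathcal C$ that meets every orbit in a nonempty countable set and is *lacunary*: some neighborhood $U$ of $\vec 0$ satisfies $(c+U)\cap\mathcal C=\{c\}$ for all $c\in\mathcal C$. It is **cocompact** if $\mathcal C+K=\Omega$ for some compact $K\subseteq\mathbb R^d$.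

If $U$ contains the open ball of radius $u>0$ about $0$, distinct points of $\mathcal C$ in one orbit are at distance at least $u$. A cocompact cross section therefore satisfies (H): it is locally finite by the separation, and it has infinite trace on each orbit because a finite set plus a compact set cannot cover a copy of $\mathbb R^d$.

**Example 3 (no starting point).** Let $\mathbb T=\mathbb R/\mathbb Z$ and let $\mathbb R^d$ act on $\mathbb T^d\times\mathbb T^d$ by $(x,y)+\vec r=(x+\vec r,\,y+\sqrt2\,\vec r)$. The action is free, since $\vec r\in\mathbb Z^d$ and $\sqrt2\,\vec r\in\mathbb Z^d$ force $\vec r=0$. The set $\mathcal C=\{0\}\times\mathbb T^d$ is a cocompact cross section: it has $\mathcal C+[0,1]^d=\Omega$, and $(0,y)+\vec r\in\mathcal C$ exactly when $\vec r\in\mathbb Z^d$. Two points $(0,y),(0,y')$ lie in one orbit if and only if $y'\in y+\sqrt2\,\mathbb Z^d$. No Borel set $V\subseteq\mathbb T^d$ meets each of these classes exactly once: the translates $V+\sqrt2\,n$, $n\in\mathbb Z^d$, would be disjoint, of equal measure, and would cover $\mathbb T^d$, so $1=\sum_n\mu(V)$, which is impossible.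

The following is stated as a conjecture in Konstantin Slutsky, "Smooth orbit equivalence of multidimensional Borel flows", arXiv:2101.08411 (2021). It is true.

**Theorem 1.** Let $d\ge2$, let $\mathbb R^d\curvearrowright\Omega_1,\Omega_2$ be free Borel flows, let $\mathcal C_i\subseteq\Omega_i$ be cocompact cross sections, and let $\zeta:\mathcal C_1\to\mathcal C_2$ be an orbit equivalence, i.e., a Borel bijection with $cE_1c'\iff\zeta(c)E_2\zeta(c')$. Then some smooth equivalence $\xi:\Omega_1\to\Omega_2$ extends $\zeta$.

The same proof gives more: only local finiteness is needed, and the germ of $\xi$ at each point can be prescribed.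

**Theorem 2.** Let $d\ge2$, let $\Omega_1,\Omega_2$ be free Borel flows, and let $\mathcal C_i\subseteq\Omega_i$ be Borel sets meeting every orbit in a nonempty locally finite set. Let $\zeta:\mathcal C_1\to\mathcal C_2$ be an orbit equivalence, and let $c\mapsto\theta_c$ be a Borel map from $\mathcal C_1$ to the Polish group of orientation preserving $C^\infty$-diffeomorphisms of $\mathbb R^d$ fixing $0$. Then there are a smooth equivalence $\xi\supseteq\zeta$ and a Borel $\varepsilon:\mathcal C_1\to(0,1]$ with
$$\xi(c+\vec r)=\zeta(c)+\theta_c(\vec r)\qquad\text{whenever }c\in\mathcal C_1,\ |\vec r|\le\varepsilon(c).$$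
Conversely, if $\mathcal C_1$ is locally finite and $\zeta$ extends to a smooth equivalence, then $\mathcal C_2$ is locally finite.

## 3. Swapping two lattice points in dimensions two and one

**Dimension two.** Let $\Omega_1=\Omega_2=\mathbb R^2$, $\mathcal C_1=\mathcal C_2=\mathbb Z^2$, and let $\zeta$ swap $(0,0)$ and $(1,0)$ and fix all other points. Put $m=(\frac12,0)$, and let $\chi$ be smooth on $[0,\infty)$ with $\chi=1$ on $[0,0.6]$ and $\chi=0$ on $[0.8,\infty)$. In polar coordinates about $m$ let $\xi(r,\phi)=(r,\phi+\pi\chi(r))$. Near $m$ this is rotation by $\pi$; its Jacobian is $1$ everywhere and its inverse is $(r,\phi)\mapsto(r,\phi-\pi\chi(r))$, so it is an orientation preserving diffeomorphism. The swapped points are at distance $\frac12$ from $m$ and are exchanged. All other lattice points are at distance at least $\sqrt5/2>0.8$ and are fixed. So $\xi$ extends $\zeta$.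

**Dimension one.** The same $\zeta$ on $\mathbb Z\subset\mathbb R$, swapping $0$ and $1$, has no smooth extension, because an orientation preserving diffeomorphism of $\mathbb R$ is increasing. So $d\ge2$ cannot be dropped. In dimension one order is the only obstruction. Orbits are ordered by $x<x+t$ for $t>0$.

**Proposition 3.** For $d=1$ and cocompact cross sections $\mathcal C_1,\mathcal C_2$, an orbit equivalence $\zeta$ extends to a smooth equivalence if and only if $\zeta$ is strictly increasing on $\mathcal C_1\cap O$ for every orbit $O$.

*Proof.* Necessity is the remark just made. For sufficiency, each trace of $\mathcal C_i$ on an orbit is locally finite and, by cocompactness, unbounded in both directions, so it has order type $\mathbb Z$. Hence $\zeta$, an increasing bijection between such traces, sends consecutive points $c<c^+$ to consecutive points. Let $g,g'>0$ be the two gaps. It suffices to find, in a Borel way in $(g,g')$, a smooth $p:[0,g]\to(0,\infty)$ that equals $1$ near $0$ and near $g$ and has $\int_0^gp=g'$. Then $\xi(c+t)=\zeta(c)+\int_0^tp$, $0\le t\le g$, maps each interval onto the corresponding one with positive derivative; near points of $\mathcal C_1$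 it is a translation, so the pieces fit smoothly.

Let $\lambda$ be the first rational in $(0,1)$, in a fixed enumeration, with $\lambda g<g'$. Let $\eta_\lambda:[0,1]\to[0,1]$ be a fixed smooth function vanishing exactly on $[0,\lambda/2]\cup[1-\lambda/2,1]$, and put $p_a(t)=\exp(a\,\eta_\lambda(t/g))$ for $a\in\mathbb R$. The function $a\mapsto\int_0^gp_a$ is continuous and strictly increasing. It tends to $\lambda g<g'$ as $a\to-\infty$, since $\eta_\lambda$ vanishes on a set of measure $\lambda$, and to $+\infty$ as $a\to+\infty$. So exactly one $a$ gives the value $g'$, and it depends on $(g,g')$ in a Borel way. $\square$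

From now on $d\ge2$.

**Example 4 (a wilder $\zeta$).** In Example 3 with $d=2$, identify $\mathcal C$ with $\mathbb T^2$. Choose open arcs $I_k\subset\mathbb T$, $k\ge1$, of length at most $2^{-k-3}$ such that the arcs $I_k$ and $J_k=I_k+k\sqrt2$ (over all $k$) are pairwise disjoint. This is possible inductively: the closures of the earlier arcs form a closed set of measure at most $\frac14$, so the set of $t$ with both $t$ and $t+k\sqrt2$ outside it is open of measure at least $\frac12$, and a tiny arc about such a $t$ works because $k\sqrt2\notin\mathbb Z$. Let $\zeta$ add $k\sqrt2$ to the first coordinate if that coordinate is in $I_k$, subtract $k\sqrt2$ if it is in $J_k$, and be the identity otherwise. This is a Borel involution preserving every class. The first coordinates of a class are dense in $\mathbb T$, so on every orbit $\zeta$ swaps points $k$ units apart, for every $k$. No local rotation as above handles all these swaps at once, and $\zeta$ is at bounded distance from the identity on no orbit.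

## 4. Two unrelated toasts do not fit together

Suppose $(\mathcal A,(K_A))$ is a toast in $\Omega_1$. If $\xi$ is to extend $\zeta$, then $\xi(K_A)\cap\mathcal C_2=\xi(K_A\cap\mathcal C_1)=\zeta(A)$. So the ball in $\Omega_2$ that receives $K_A$ must have trace *exactly* $\zeta(A)$.

**First attempt: take any toast $(\mathcal B,(L_B))$ in $\Omega_2$ and look for receivers among the $L_B$.** For each $A$ some $B\in\mathcal B$ contains $\zeta(A)$, but it will usually be larger. Take Example 1 on both sides and $\zeta(k,0)=(k+1,0)$. Then $\zeta(A_n)=\{-n+1,\dots,n+1\}\times\{0\}$ is never of the form $A_m$, so not one member of $\mathcal A$ other than the singletons is sent to a member of $\mathcal B=\mathcal A$. The toast in $\Omega_2$ knows the geometry of $\Omega_2$ but not the family $\zeta(\mathcal A)$.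

**Second attempt: forget $\mathcal B$ and build balls $D_A$ with trace $\zeta(A)$ from the bottom up**, each swallowing the balls of the children. One can keep (T1) and (T2) in this way. What fails is (T3): absorbing all points of $\mathcal C_2$ does not force absorbing the orbit. Here is an instance with $\Omega_1=\Omega_2=\mathbb R^2$, $\mathcal C_1=\mathcal C_2=\mathbb Z\times\{0\}$, $\zeta=\mathrm{id}$ and $\mathcal A$ from Example 1. Let $U=\mathbb R^2\setminus\{(0,y):y\ge1\}$. Choose smooth functions $v>0$ and $w\ge0$ on $\mathbb R$ with $v=1$, $w=0$ on $(-\infty,\frac12]$, $\int_{1/2}^\infty v=\frac12$ and $\int_{1/2}^\infty w=\infty$, and set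
$$\psi(x,y)=(x,g(x,y)),\qquad g(x,y)=y\ \text{ for }y\le\tfrac12,\qquad \partial_yg(x,y)=v(y)+x^2w(y).$$
The Jacobian of $\psi$ is $v+x^2w>0$. On the vertical line over $x\ne0$, $g(x,\cdot)$ is an increasing bijection onto $\mathbb R$; over $x=0$ it is one onto $(-\infty,1)$. So $\psi$ is an orientation preserving diffeomorphism of $\mathbb R^2$ onto $U$, and it is the identity on $\{y\le\frac12\}$, in particular near $\mathcal C_2$. The discs $c+B_{1/4}=\psi(c+B_{1/4})$ and $\psi(B_{n+1/2})$ satisfy (T1) and (T2), because the discs of Example 1 do. Every finite subset of $\mathcal C_2$ lies in one of them, yet the point $(0,1)$ lies in none. The map glued along these discs would be onto $U$, not onto $\mathbb R^2$.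

**What gets past this.** Use the toast $(\mathcal B,(L_B))$ in $\Omega_2$ not as the receiving family but as a scaffold. For each $B\in\mathcal B$ cut the family $\zeta(\mathcal A)$ by $B$; this is a finite laminar family of subsets of $B$. Realize it by balls inside $L_B$, with $B$ itself realized by all of $L_B$, so that the realization for a larger $B$ only enlarges the balls of the cut sets, and leaves alone those that were not cut. In the limit the balls have traces exactly $\zeta(A)$, and they exhaust orbits because the ball for $\zeta(A)$ contains $L_B$ as soon as $\zeta(A)\supseteq B$. So the proof has three parts, after two preparatory sections: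

1. toasts exist (Proposition 6, Section 7);
2. any exhausting laminar family can be realized by a toast, given one toast as scaffold (Proposition 7, Section 8);
3. two toasts whose families correspond under $\zeta$ can be matched by diffeomorphisms (Proposition 8, Section 9).

## 5. Coding balls and keeping choices Borel

**Diffeomorphisms.** For $R\in\mathbb N$ let $G_R$ be the group of $C^\infty$-diffeomorphisms of $\mathbb R^d$ that are the identity off $B_R$, with the $C^\infty$ topology; it is a separable metrizable topological group. Let $G=\bigcup_RG_R$. Elements of $G$ preserve orientation, since the Jacobian has constant sign and is $1$ far out. Fix a countable $\mathcal D\subseteq G$ with $\mathrm{id}\in\mathcal D=\mathcal D^{-1}$ and $\mathcal D\cap G_R$ dense in $G_R$ for every $R$. The principle is: if a condition is open in $h\in G_R$ and can be satisfied, it is satisfied by an element of $\mathcal D$, and we take the *first* one. All topological choices will be made like this.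

**Codes.** A *code* is $\gamma=(v,h,q,t)\in\mathbb R^d\times\mathcal D\times\mathbb R^d\times(0,\infty)$, with $\mathcal D$ discrete. Put
$$\kappa_\gamma(x)=v+h(q+tx),\qquad|\gamma|=\kappa_\gamma(B_1).$$
Each $\kappa_\gamma$ is an orientation preserving diffeomorphism of $\mathbb R^d$, and $\operatorname{int}|\gamma|=\kappa_\gamma(\operatorname{int}B_1)$. A **ball** in an orbit is a set $x+|\gamma|$. For instance $(0,\mathrm{id},0,t)$ based at $x$ codes $x+B_t$.

The maps $\gamma\mapsto\kappa_\gamma$ and $\gamma\mapsto\kappa_\gamma^{-1}$ into $C^\infty(\mathbb R^d,\mathbb R^d)$ are continuous (here $\kappa_\gamma^{-1}(y)=t^{-1}(h^{-1}(y-v)-q)$). As $B_1$ is compact, the conditions $|\gamma|\cap|\gamma'|=\varnothing$ and $|\gamma|\subseteq\operatorname{int}|\gamma'|$ are open in the codes (the second says $\kappa_{\gamma'}^{-1}\kappa_\gamma(B_1)\subseteq\operatorname{int}B_1$), while $|\gamma|\subseteq|\gamma'|$ and $x\in|\gamma|$ are closed conditions.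

*Re-basing.* If $yEx$, then $x+|(v,h,q,t)|=y+|(\rho(y,x)+v,h,q,t)|$. So changing the base point is a Borel operation on codes.

**Finite sets and Borel families.** Fix a Borel linear order on $\mathcal C$. Listing elements increasingly makes $[\mathcal C]$ a Borel subset of $\bigsqcup_k\mathcal C^k$, hence a standard Borel space. Put $b(A)=\min A$. A family of balls $(L_A)_{A\in\mathcal A}$, with $\mathcal A\subseteq[\mathcal C]$ Borel and $L_A$ in the orbit of $A$, is *Borel* if $L_A=b(A)+|\gamma_A|$ with $A\mapsto\gamma_A$ Borel. By re-basing this does not depend on the chosen order.

**Three facts on Borelness.**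

- (Q) *Quantifiers.* If $R\subseteq X\times Y$ is Borel with countable sections $R_x$ and $Q\subseteq R$ is Borel, then $\{x:\exists y\,(x,y)\in Q\}$ and $\{x:\forall y\in R_x\,(x,y)\in Q\}$ are Borel, and $Q$ has a Borel uniformization on its projection (Lusin–Novikov). Below we quantify only over points of countable sections, members of $[\mathcal C]$ and indexed balls; these form standard Borel spaces with countably many elements over each orbit, so quantifying over those in one orbit preserves Borelness. Also countable-to-one Borel images are Borel.
- (F) *First choice.* If $Q$ is countable and enumerated and $Z=\bigcup_{q\in Q}Z_q$ with $Z_q$ Borel, then "the first $q$ with $z\in Z_q$" is a Borel function of $z$.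
- (R) *Recursion.* If a Borel index set is split into Borel pieces of rank $0,1,2,\dots$ and the value at an index is obtained in a Borel way from finitely many values at indices of smaller rank (listed in a Borel order), then the resulting function is Borel.

Every construction below is a recursion of type (R) whose choices are of type (F), with conditions that are Borel by (Q) and by the open and closed conditions above.

## 6. Moving disjoint balls inside a connected open set

This section is the only place where $d\ge2$ enters the topology.

**Disc theorem** (Palais; Cerf; Hirsch, *Differential Topology*, Thm 8.3.1). If $W\subseteq\mathbb R^d$ is open and connected and $e,e'$ are orientation preserving smooth embeddings of neighborhoods of $B_1$ into $W$, then there is a diffeomorphism of $W$ with compact support, isotopic to the identity through such diffeomorphisms, carrying $e|_{B_1}$ to $e'|_{B_1}$.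

Such a diffeomorphism extends by the identity to $\mathbb R^d$.

**Lemma 4.** Let $W\subseteq\mathbb R^d$ be open, connected and nonempty, $d\ge2$. Let $e_1,\dots,e_k$ and $e_1',\dots,e_k'$ be orientation preserving smooth embeddings of neighborhoods of $B_1$ into $W$, with the $e_j(B_1)$ pairwise disjoint and the $e_j'(B_1)$ pairwise disjoint. Then there is a diffeomorphism $H$ of $\mathbb R^d$ with compact support contained in $W$ and $He_j=e_j'$ on $B_1$ for all $j$.

*Proof.* We place the balls one at a time. Put $H_0=\mathrm{id}$, and suppose $H_{j-1}$, with compact support in $W$, satisfies $H_{j-1}e_i=e_i'$ on $B_1$ for $i<j$. The next ball must be moved in the open set $W_j=W\setminus\bigcup_{i<j}e_i'(B_1)$.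

**Step 1: $W_j$ is connected.** This is what the disc theorem needs. Let $x,y\in W_j$ and take a path in $W$ from $x$ to $y$. Choose $s>1$ such that the sets $e_i'(B_s)$, $i<j$, are defined, pairwise disjoint, contained in $W$, and do not contain $x$ or $y$. For $i=1,\dots,j-1$ in turn: if the current path meets $e_i'(B_s)$, then, as its endpoints lie outside, its first and last points there lie on the boundary $e_i'(\partial B_s)$. This is an embedded sphere of dimension $d-1\ge1$, so it is connected. Replace the part of the path between these two points by a path in $e_i'(\partial B_s)$. The inserted part misses the other sets $e_{i'}'(B_s)$, so detours made earlier are not spoiled. At the end the path meets each $e_i'(B_s)$ at most in $e_i'(\partial B_s)$, hence misses $e_i'(B_1)$, and lies in $W_j$.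

**Step 2: move the $j$-th ball.** The set $H_{j-1}e_j(B_1)$ lies in $W$ and is disjoint from $H_{j-1}e_i(B_1)=e_i'(B_1)$ for $i<j$, so it lies in $W_j$; so does $e_j'(B_1)$. Both embeddings preserve orientation and, after shrinking the neighborhoods of $B_1$, map into $W_j$. The disc theorem gives a diffeomorphism with compact support in $W_j$ carrying $H_{j-1}e_j|_{B_1}$ to $e_j'|_{B_1}$. It fixes $e_i'(B_1)$ pointwise for $i<j$. Let $H_j$ be its composition with $H_{j-1}$, and finally $H=H_k$. $\square$

In dimension one the complement of an interval in $\mathbb R$ is disconnected, and the lemma is false: no increasing map exchanges two disjoint intervals.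

## 7. Building a toast by bending spheres

**Lemma 5.** Let $P$ be a lacunary cross section of a free flow $\Omega$ and $r>0$. There is a Borel $M\subseteq\Omega$ such that distinct points of $M$ in one orbit are at distance $>r$, and every $x\in\Omega$ is within $2r$ of $M$.

*Proof.* Enumerate $\mathbb Q^d=\{q_0,q_1,\dots\}$ and put $P_k=P+q_k$, a Borel set. If distinct points of $P$ in one orbit are at distance at least $u$, the same holds for $P_k$, since $\rho(p+q,p'+q)=\rho(p,p')$. Join distinct points of $P_k$ at distance $\le r$. This is a Borel graph, and its degree is bounded, by comparing the volumes of disjoint balls of radius $u/2$ with that of a ball of radius $r+u/2$. A Borel graph of degree $\le D$ has a Borel $(D+1)$-coloring (Kechris–Solecki–Todorcevic, Adv. Math. 141 (1999), Prop. 4.6). This applies also to the induced subgraph on any Borel subset. From a coloring one gets a Borel maximal independent set greedily: take the first color class, then add those points of the second with no neighbor taken so far, and so on.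

Recursively let $N_k$ be a Borel maximal independent subset of
$$\{p\in P_k:\ p\text{ is at distance}>r\text{ from }N_j\text{ for all }j<k\},$$
a Borel set by (Q), and let $M=\bigcup_kN_k$. Points of $M$ are more than $r$ apart: within $N_k$ by independence, across different $N_k$ by the displayed condition. A point $p\in P_k$ is within $r$ of some $N_j$ with $j<k$, or it lies in the displayed set and then, by maximality, is in $N_k$ or within $r$ of it. So every point of $P+\mathbb Q^d$ is within $r$ of $M$. As $P+\mathbb Q^d$ is dense in every orbit, every $x$ is within $2r$ of $M$. $\square$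

**Proposition 6.** Let $\Omega$ be a free Borel flow with a lacunary cross section $P$. Let $\mathcal C$ satisfy (H), and let $\varepsilon:\mathcal C\to(0,1]$ be Borel with $\varepsilon(c)\le\frac13|c-c'|$ for all $c'\ne c$ in the orbit of $c$ in $\mathcal C$. Then there is a toast $(\mathcal A,(L_A))$ for $(\Omega,\mathcal C)$ with $L_{\{c\}}=c+B_{\varepsilon(c)}$ for all $c\in\mathcal C$.

*Proof.*

**Step 1: markers at every scale, in boundedly many colors.** We want centers of balls of radius about $4r_n$, far apart at each scale. Put $r_{-1}=1$ and $r_n=100^{n+1}$ for $n\ge0$, and let $M_n$ be as in Lemma 5 for $r=r_n$. Balls of radius $r_n/2$ about points of $M_n$ are disjoint; so a ball of radius $20r_n$ contains at most $(20.5/0.5)^d=41^d$ points of $M_n$. The Borel graph joining distinct points of $M_n$ at distance $\le20r_n$ has degree less than $N:=41^d$, so there is a Borel coloring $\mathrm{col}_n:M_n\to\{1,\dots,N\}$ for which distinct points of one color in one orbit are more than $20r_n$ apart. The number $N$ does not depend on $n$.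

**Step 2: one good color on each orbit.** Points of one color are far apart, but a given $x$ may be far from a given color. We choose, orbit by orbit, a color that comes close to every point at infinitely many scales. Let
$$\delta_n^i(x)=\max\bigl(0,\ 4r_n-\min\{|x-c|:c\in M_n\cap(x+\mathbb R^d),\ \mathrm{col}_n(c)=i\}\bigr),\qquad\min\varnothing=\infty .$$
This is Borel in $x$: for $a\ge0$, $\delta_n^i(x)>a$ means that some such $c$ has $|x-c|<4r_n-a$, so (Q) applies. For all $n,x$ some $i$ has $\delta^i_n(x)\ge2r_n$, since $x$ is within $2r_n$ of $M_n$. As there are only $N$ colors, one $i$ occurs for infinitely many $n$, so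
$$I(x)=\{i:\ \limsup_n\delta^i_n(x)/r_n\ge2\}\ne\varnothing .$$
If $xEy$ then $|\delta_n^i(x)-\delta_n^i(y)|\le|x-y|$, and $r_n\to\infty$; so $I(x)=I(y)$. Let $\iota=\min I$, a Borel $E$-invariant function, and $\hat M_n=\{c\in M_n:\mathrm{col}_n(c)=\iota(c)\}$. Distinct points of $\hat M_n$ in one orbit are more than $20r_n$ apart. Since $\delta_n^{\iota(x)}(x)\ge r_n$ for infinitely many $n$,
$$\text{for every }x\text{ there are infinitely many }n\text{ and }c\in\hat M_n\text{ with }|x-c|\le3r_n.\tag{1}$$

**Step 3: balls $W_n(c)$ that never cut earlier ones.** The sets of level $-1$ are $T_c=c+B_{\varepsilon(c)}$, $c\in\mathcal C$. They are pairwise disjoint, because $\varepsilon(c)+\varepsilon(c')\le\frac23|c-c'|$. By recursion on $n\ge0$ we define balls $W_n(c)$, $c\in\hat M_n$, the sets of level $n$, such that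

- (i) $c+B_{3.9r_n}\subseteq W_n(c)\subseteq c+B_{4.1r_n}$;
- (ii) every set $V$ of level $<n$ in the orbit of $c$ satisfies $V\subseteq\operatorname{int}W_n(c)$ or $V\cap W_n(c)=\varnothing$.

Suppose this is done below $n$. By (i), distinct sets of one level are disjoint, and a set of level $k<n$ has diameter at most $8.2\,r_k\le8.2\,r_{n-1}$ (for $k=-1$ at most $2$). By local finiteness of the centers, only finitely many sets of level $<n$ meet a given bounded part of an orbit.

Let $c\in\hat M_n$, use coordinates centered at $c$, and put $S=\partial B_{4r_n}$, $R=5r_n\in\mathbb N$. As in Example 2, $S$ may cut earlier sets. We look for $h\in G_R$ with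
$$h(V)\cap S=\varnothing\ \text{ for every }V\text{ of level}<n\text{ meeting }B_{5r_n},\qquad\sup_y|h(y)-y|<10\,r_{n-1}.\tag{2}$$
These are finitely many conditions, open in $h\in G_R$.

*They can be satisfied.* Let $\mathcal M$ be the set of inclusion-maximal elements of the finite family of all sets of level $<n$ that meet $B_{5r_n}$. By (ii) for smaller levels and disjointness within levels, the elements of $\mathcal M$ are pairwise disjoint. Let $V_1,\dots,V_k\in\mathcal M$ be those that meet $S$, with $V_j=\kappa_j(B_1)$. Choose $s>1$ so that the $\kappa_j(B_s)$ are pairwise disjoint, disjoint from the other elements of $\mathcal M$, and of diameter $<10r_{n-1}=0.1r_n$. Since $\kappa_j(B_s)$ meets $S$, it lies in $B_{4.1r_n}$. The open set $\kappa_j(\operatorname{int}B_s)$ is connected and is not contained in $S$, so it contains a small round ball that misses $S$. By Lemma 4, applied in $\kappa_j(\operatorname{int}B_s)$ with one embedding on each side, some diffeomorphism with compact support in that set maps $V_j$ onto this round ball. Let $h$ be the product of these diffeomorphisms. It lies in $G_R$ and moves points only within the sets $\kappa_j(B_s)$, so by less than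 $10r_{n-1}$. It is the identity on the elements of $\mathcal M$ other than the $V_j$, which miss $S$ anyway. So $h(V)\cap S=\varnothing$ for all $V\in\mathcal M$, and then for every $V$ in (2), since each is contained in an element of $\mathcal M$.

By openness some element of $\mathcal D\cap G_R$ satisfies (2). Let $h$ be the first one and put $W_n(c)=c+h^{-1}(B_{4r_n})$, with code $(0,h^{-1},0,4r_n)$ based at $c$. For fixed $h$, condition (2) says that each $V$ of level $<n$ in the orbit of $c$ misses $c+B_{5r_n}$ or satisfies $h(V)\cap S=\varnothing$; this is Borel in $c$ by (Q). So the recursion is Borel.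

*Check of (i):* we have $|h(y)-y|<0.1r_n$ for all $y$. If $|y|\le3.9r_n$ then $|h(y)|<4r_n$, and if $|h(y)|\le4r_n$ then $|y|<4.1r_n$.

*Check of (ii):* let $V$ have level $<n$. If it misses $B_{5r_n}$, it misses $W_n(c)$ by (i). Otherwise $h(V)$ is connected and misses $S$, so it lies in $\operatorname{int}B_{4r_n}$ or outside $B_{4r_n}$, that is, $V\subseteq\operatorname{int}W_n(c)$ or $V\cap W_n(c)=\varnothing$.

**Step 4: properties of the collection $\mathcal W$ of all $T_c$ and $W_n(c)$.** It is indexed by the pairs $(-1,c)$, $c\in\mathcal C$, and $(n,c)$, $c\in\hat M_n$; different indices give different sets, by (ii) and disjointness within levels. The same facts give: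
$$\text{if }L,L'\in\mathcal W\text{ are distinct and intersect, then one lies in the interior of the other,}\tag{3}$$
the inner one having the smaller level. So a set $L\in\mathcal W$ contains only itself and sets of smaller level, finitely many in all, and $T_c$ contains no other member of $\mathcal W$. If $c\in\hat M_n$ and $|x-c|\le3r_n$, then $x+B_{r_n/2}\subseteq c+B_{3.5r_n}\subseteq W_n(c)$ by (i). So by (1) every compact subset of an orbit lies in some element of $\mathcal W$.

**Step 5: pruning, so that a set is determined by its trace on $\mathcal C$.** Keep exactly those $L\in\mathcal W$ with $L\cap\mathcal C\ne\varnothing$ for which no $L'\in\mathcal W$ with $L'\subsetneq L$ has $L'\cap\mathcal C=L\cap\mathcal C$. All $T_c$ are kept, and $T_c\cap\mathcal C=\{c\}$ because $\varepsilon(c)\le\frac13|c-c'|$. Two kept sets with the same trace intersect, so they are nested by (3), so they are equal. Hence $L\mapsto L\cap\mathcal C$ is injective on kept sets. Let $\mathcal A$ be its image and $L_A$ the kept set with trace $A$; in particular $L_{\{c\}}=T_c$. The set of kept indices is Borel by (Q), and the trace map is an injective Borel map from it to $[\mathcal C]$. So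 $\mathcal A$ is Borel and, after re-basing at $b(A)$, $(L_A)$ is a Borel family.

**Step 6: this is a toast.** (T1) holds by definition.

(T2): let $A\subsetneq A'$. The sets $L_A,L_{A'}$ are distinct and intersect, and $L_{A'}\subseteq L_A$ would give $A'\subseteq A$; so $L_A\subseteq\operatorname{int}L_{A'}$ by (3). If $A\cap A'=\varnothing$ but $L_A\cap L_{A'}\ne\varnothing$, then by (3) these sets are nested, so their nonempty traces are comparable, a contradiction.

Laminarity: if $A\cap A'\ne\varnothing$, then $L_A$ and $L_{A'}$ intersect, so they are nested or equal and $A,A'$ are comparable. Singletons belong to $\mathcal A$.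

(T3): let $Y$ be compact in an orbit $O$. By Step 4, applied to $Y$ together with a point of $\mathcal C\cap O$, there is $W'\in\mathcal W$ with $W'\supseteq Y$ and $W'\cap\mathcal C\ne\varnothing$. As $\mathcal C\cap O$ is infinite and $W'\cap\mathcal C$ is finite, there is likewise $W''\in\mathcal W$ with $W''\supseteq W'$ and $W''\cap\mathcal C\supsetneq W'\cap\mathcal C$. The members of $\mathcal W$ contained in $W''$ with the same trace as $W''$ intersect pairwise, so they form a finite chain; its smallest element $W'''$ is kept. It meets $W'$, since its trace contains that of $W'$, so it is nested with $W'$; it is not contained in $W'$, because its trace is strictly larger. So $W'''\supseteq W'\supseteq Y$.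

Exhaustion: a set $F\in[\mathcal C]$ is compact, so $F\subseteq L_A$ for some $A$ by (T3), and $F\subseteq L_A\cap\mathcal C=A$ by (T1). $\square$

## 8. Balls with prescribed traces

**Proposition 7.** Let $\mathcal C$ satisfy (H), let $(\mathcal B,(L_B))$ be a toast for $(\Omega,\mathcal C)$ and let $\mathcal A\subseteq[\mathcal C]$ be any exhausting laminar family. Then there is a Borel family of balls $(D_A)_{A\in\mathcal A}$ such that $(\mathcal A,(D_A))$ is a toast for $(\Omega,\mathcal C)$ and $D_{\{c\}}=L_{\{c\}}$ for all $c\in\mathcal C$.

*Proof.*

**Step 1: cut $\mathcal A$ by the members of $\mathcal B$.** This makes the problem finite. For $B\in\mathcal B$ let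
$$\mathcal A_B=\{A\cap B:A\in\mathcal A\}\setminus\{\varnothing\}.$$
This is a finite laminar family of subsets of $B$. It contains $B$, because $B\subseteq A$ for some $A\in\mathcal A$, and all singletons of $B$. If $B'\in\mathcal B$, $B'\subseteq B$, $S=A\cap B\in\mathcal A_B$ and $S\cap B'\ne\varnothing$, then $S\cap B'=A\cap B'\in\mathcal A_{B'}$.

*Illustration.* Let $\mathcal C=\mathbb Z\times\{0\}$, written as $\mathbb Z$; let $\mathcal B$ be the family of Example 1 and let $\mathcal A$ consist of the singletons and the sets $\{-n+1,\dots,n+1\}$, $n\ge1$. For $B=\{-2,\dots,2\}$ the family $\mathcal A_B$ consists of the singletons, $\{0,1,2\}$, $\{-1,0,1,2\}$ and $B$. For the child $B_1=\{-1,0,1\}$ of $B$, $\mathcal A_{B_1}$ consists of the singletons, $\{0,1\}$ and $B_1$. The set $\{0,1,2\}$ appears inside $B_1$ only through its piece $\{0,1\}$; the ball chosen for $\{0,1\}$ while working on $B_1$ must be enlarged to one that also captures $2$ and still avoids $-1$ and $-2$.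

**Step 2: what the finite solutions must satisfy.** By recursion on $|B|$ we construct balls $D_B(S)$, $S\in\mathcal A_B$, with codes based at $b(B)$ that are Borel in $(B,S)$, such that

- (P1) $D_B(B)=L_B$, and $D_B(\{c\})=L_{\{c\}}$ for $c\in B$;
- (P2) $S\subsetneq S'\Rightarrow D_B(S)\subseteq\operatorname{int}D_B(S')$, and $S\cap S'=\varnothing\Rightarrow D_B(S)\cap D_B(S')=\varnothing$;
- (P3) if $B'\in\mathcal B$, $B'\subseteq B$ and $S\cap B'\ne\varnothing$, then $D_{B'}(S\cap B')\subseteq D_B(S)$, with equality if $S\subseteq B'$.

(P3) says that passing to a larger $B$ changes only the balls of sets that had been cut, and only by enlarging them. If $|B|=1$, put $D_B(B)=L_B$; all three hold.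

**Step 3: old sets and new sets.** This separates what is inherited from what must be built. Let $|B|\ge2$, with children $B_1,\dots,B_m$ in $\mathcal B$. Then $m\ge2$, $B=\bigsqcup_iB_i$, and by (T2) the $L_{B_i}$ are disjoint subsets of $\operatorname{int}L_B$. Call $S\in\mathcal A_B$ *old* if $S\subseteq B_i$ for some $i$; then $S\in\mathcal A_{B_i}$ by Step 1. Otherwise call $S$ *new*. Supersets of new sets are new, $B$ is new, and new sets have at least two elements. For old $S\subseteq B_i$ put $D_B(S)=D_{B_i}(S)$, re-based at $b(B)$. For any $S\in\mathcal A_B$ and $i$ with $S\cap B_i\ne\varnothing$ let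
$$Y_i(S)=D_{B_i}(S\cap B_i),\qquad\text{so that }Y_i(S)\subseteq D_{B_i}(B_i)=L_{B_i}$$
by (P1) and (P2) for $B_i$. The balls of new sets will be defined from the top down so that
$$Y_i(S)\subseteq\operatorname{int}D_B(S)\quad\text{for all }i\text{ with }S\cap B_i\ne\varnothing.\tag{4}$$

Start with $D_B(B)=L_B$. Here (4) holds since $Y_i(B)=L_{B_i}\subseteq\operatorname{int}L_B$.

**Step 4: from a new set to its children.** Suppose $S$ is new and $D_B(S)$ is defined with (4). Let $S_1,\dots,S_p$ be the children of $S$ in $\mathcal A_B$; they partition $S$. Consider the balls $Y_i(S_a)$ over all $a,i$ with $S_a\cap B_i\neq\varnothing$. They are pairwise disjoint: for different $i$ because the $L_{B_i}$ are disjoint, and for equal $i$ by (P2) for $B_i$. They lie in $W:=\operatorname{int}D_B(S)$, because $Y_i(S_a)\subseteq Y_i(S)$ by (P2) for $B_i$, and (4) holds for $S$. If $S_a$ is old, say $S_a\subseteq B_i$, then this $i$ is the only relevant index and $D_B(S_a)=Y_i(S_a)$.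

**Claim.** In coordinates based at $b(B)$ there are $H\in\mathcal D$ and, for each new child $S_a$, a rational round ball $R_a=q_a+B_{t_a}$ ($q_a\in\mathbb Q^d$, $t_a\in\mathbb Q_{>0}$), such that the $R_a$ are pairwise disjoint, $H(R_a)\subseteq W$, $Y_i(S_a)\subseteq\operatorname{int}H(R_a)$ for all relevant $i$, and $H(R_a)\cap Y_i(S_{a'})=\varnothing$ for all old children $S_{a'}$ and relevant $i$.

*Proof of the claim.* The idea is to draw the desired picture with round balls first and then deform it to the given balls. Choose pairwise disjoint rational round balls $R_a\subset W$ for *all* children, old and new. Inside $\operatorname{int}R_a$ choose pairwise disjoint round balls $R_{a,i}$, one for each $Y_i(S_a)$. The set $W$ is the image of an open ball, so it is connected. Both families, $(R_{a,i})$ and $(Y_i(S_a))$, consist of disjoint images of $B_1$ under orientation preserving embeddings into $W$. By Lemma 4 there is $H_0\in G$ with compact support in $W$ and $H_0(R_{a,i})=Y_i(S_a)$ for all $a,i$. Then $H_0(R_a)\subseteq H_0(W)=W$; also $Y_i(S_a)=H_0(R_{a,i})\subseteq\operatorname{int}H_0(R_a)$; and for $a'\ne a$ the ball $Y_i(S_{a'})\subseteq H_0(R_{a'})$ is disjoint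 from $H_0(R_a)$. So $H_0$ and the $R_a$ with $S_a$ new have the required properties, except that $H_0$ need not be in $\mathcal D$. Fix $R$ with $H_0\in G_R$. For fixed $R_a$ all conditions are open in $H\in G_R$; for $Y_i(S_a)\subseteq\operatorname{int}H(R_a)$ note that it means $H^{-1}(Y_i(S_a))\subseteq\operatorname{int}R_a$ and that inversion is continuous. So they hold for some $H\in\mathcal D$, which proves the claim.

Take the first such tuple $(H,(q_a,t_a)_a)$ in a fixed enumeration of the countable set of all possible tuples, and for new $S_a$ put $D_B(S_a)=H(R_a)$, with code $(0,H,q_a,t_a)$ based at $b(B)$. Then (4) holds for each new $S_a$, so the descent continues; moreover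
$$D_B(S_a)\subseteq\operatorname{int}D_B(S)\ \text{ for all }a,\qquad D_B(S_1),\dots,D_B(S_p)\text{ are pairwise disjoint.}\tag{5}$$
(For two new children use that $H$ is injective; for a new and an old one, the claim; for two old ones, disjointness of the $Y_i(S_a)$.) Every new set $S'\ne B$ is a child of its smallest proper superset in $\mathcal A_B$, which is new, so all new sets are reached. The index set splits into countably many Borel pieces according to $|B|$, the partition of $B$ into children and the finite family $\mathcal A_B$ (Borel data, by (Q)). On each piece the choices are of type (F), so the construction is Borel.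

**Step 5: verification of (P1)–(P3).**

(P1) holds for $B$ by the start, and for singletons, which are old, by recursion.

(P2), inclusions. Let $S\subsetneq S'$. If both are old, they lie in the same $B_i$, and we use (P2) for $B_i$. If $S\subseteq B_i$ is old and $S'$ is new, then $D_B(S)=D_{B_i}(S)\subseteq D_{B_i}(S'\cap B_i)=Y_i(S')\subseteq\operatorname{int}D_B(S')$ by (4). If both are new, apply (5) along the chain of children from $S'$ down to $S$. The case $S$ new, $S'$ old does not occur.

(P2), disjointness. Let $S\cap S'=\varnothing$. If both are old, use (P2) for $B_i$ when they lie in the same $B_i$, and disjointness of the $L_{B_i}$ otherwise. If at least one is new, let $S''$ be the smallest element of $\mathcal A_B$ containing both; it is new. Since $S,S'$ are disjoint, neither equals $S''$, and by minimality they lie in different children of $S''$. The balls of these children are disjoint by (5), and they contain $D_B(S)$ and $D_B(S')$ by the inclusions just proved.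

(P3). For $B'=B$ it is trivial. For a child $B'=B_i$: if $S$ is old, then $S\cap B_i\ne\varnothing$ forces $S\subseteq B_i$, and equality holds by definition; if $S$ is new, then $S\not\subseteq B_i$, and the inclusion is (4). A smaller $B'$ lies in some child $B_i$, and (P3) for $B_i$ gives
$$D_{B'}(S\cap B')\subseteq D_{B_i}(S\cap B_i)\subseteq D_B(S),$$
with equalities if $S\subseteq B'$.

**Step 6: pass to the limit.** For $A\in\mathcal A$ put $D_A=D_B(A)$ for any $B\in\mathcal B$ with $B\supseteq A$; such $B$ exist, and $A=A\cap B\in\mathcal A_B$. Two such $B$ intersect, so they are comparable, and the equality clause of (P3) shows that $D_A$ is well defined. The family is Borel: choose $B$ by (Q) and re-base. By (P1), $D_{\{c\}}=L_{\{c\}}$.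

(T2): for $A,A'$ in one orbit choose $B\supseteq A\cup A'$ and use (P2).

(T1): if $c\in A$, then $c\in L_{\{c\}}=D_{\{c\}}\subseteq D_A$. If $c\in\mathcal C\setminus A$ is in the same orbit, then $D_{\{c\}}\cap D_A=\varnothing$ by (T2), so $c\notin D_A$.

(T3): this is what the scaffold was for. A compact $Y$ lies in some $L_B$. Choose $A\in\mathcal A$ with $A\supseteq B$ and $B'\in\mathcal B$ with $B'\supseteq A$. By (P3),
$$D_A=D_{B'}(A)\supseteq D_B(A\cap B)=D_B(B)=L_B\supseteq Y.\qquad\square$$

## 9. Matching two toasts by diffeomorphisms

**Proposition 8.** Let $\mathcal C_i\subseteq\Omega_i$ satisfy (H) and let $\zeta:\mathcal C_1\to\mathcal C_2$ be an orbit equivalence. Let $(\mathcal A,(K_A))$ be a toast for $(\Omega_1,\mathcal C_1)$ with $K_{\{c\}}=c+B_{\varepsilon_1(c)}$. Let $(D_A)_{A\in\mathcal A}$ be balls in $\Omega_2$ such that $(\{\zeta(A)\}_{A\in\mathcal A},(D_A))$ is a toast for $(\Omega_2,\mathcal C_2)$ with $D_{\{c\}}=\zeta(c)+B_{\varepsilon_2(\zeta(c))}$. Let $\theta$ be as in Theorem 2, with $\theta_c(B_{\varepsilon_1(c)})\subseteq\operatorname{int}B_{\varepsilon_2(\zeta(c))}$. Then there is a smooth equivalence $\xi$ with $\xi(c+\vec r)=\zeta(c)+\theta_c(\vec r)$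 for $c\in\mathcal C_1$, $|\vec r|\le\varepsilon_1(c)$.

*Proof.*

**Step 1: set up the recursion.** We construct a diffeomorphism of whole orbits for each $A$; only its restriction to $K_A$ will matter in the end. On $\mathcal C_2$ use the $\zeta$-image of the order on $\mathcal C_1$, so that $b(\zeta(A))=\zeta(b(A))$. For $A\in\mathcal A$ use the coordinates $\vec r\mapsto b(A)+\vec r$ and $\vec r\mapsto\zeta(b(A))+\vec r$ on the two orbits. A map $\psi$ written in the coordinates of $A'$ becomes $\rho(\zeta b(A),\zeta b(A'))+\psi(\,\cdot\,-\rho(b(A),b(A')))$ in those of $A$, a Borel operation on the Polish space $C^\infty(\mathbb R^d,\mathbb R^d)$. Write $K_A=\kappa_A(B_1)$ and $D_A=\delta_A(B_1)$, where $\kappa_A,\delta_A$ are the diffeomorphisms of $\mathbb R^d$ given by the codes. By recursion on $|A|$ we construct, Borel in $A$, orientation preserving diffeomorphisms $\varphi_A$ from the orbit of $A$ onto the orbit of $\zeta(A)$ such that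

- (M1) $\varphi_A=\varphi_{A'}$ on $K_{A'}$ for each child $A'$ of $A$;
- (M2) $\varphi_A(K_A)\subseteq\operatorname{int}D_A$;
- (M3) $D_{A'}\subseteq\varphi_A(\operatorname{int}K_A)$ for each child $A'$ of $A$.

(M1) makes the maps fit together, (M2) leaves room for the next stage, and (M3) makes the final map surjective; it excludes the phenomenon of Section 4. For $A=\{c\}$ let $\varphi_A(c+\vec r)=\zeta(c)+\theta_c(\vec r)$. There are no children, and (M2) is the hypothesis on $\theta$.

**Step 2: candidates for $\varphi_A$ from countably many parameters.** The map $\varphi_A$ must equal given maps exactly on the balls of the children, so it cannot simply be taken from a countable set. We take a countable supply of maps $f$ and correct $f$ near those balls by cutoff functions. Let $|A|\ge2$, with children $A_1,\dots,A_k$; write $K_j,D_j,\varphi_j,\kappa_j,\delta_j$ for their data in the coordinates of $A$, and $K_j^s=\kappa_j(B_s)$. For each rational $s>1$ fix a smooth $\chi_s:[0,\infty)\to[0,1]$ equal to $1$ on $[0,1]$ and to $0$ on $[s,\infty)$. For $H'\in\mathcal D$ and rationals $0<\sigma<1<s$ such that the $K_j^s$ are pairwise disjoint subsets of $\operatorname{int}K_A$,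 define
$$F_\sigma=\delta_A\circ(\sigma\,\cdot)\circ\kappa_A^{-1},\qquad f=H'\circ F_\sigma,\qquad\varphi=f+\sum_j\lambda_j(\varphi_j-f),\qquad\lambda_j=\chi_s(|\kappa_j^{-1}(\cdot)|).\tag{6}$$
Each $\lambda_j$ is smooth (it is constant near $\kappa_j(0)$, the only point where the norm is not smooth), equals $1$ on $K_j$ and vanishes off $K_j^s$. Call $(H',\sigma,s)$ *admissible* if $\det D\varphi>0$ everywhere and (M2), (M3) hold for $\varphi$.

**Step 3: an admissible triple gives a valid $\varphi_A$.** Outside a compact set $\varphi=f$, and $f$ is a diffeomorphism of $\mathbb R^d$; so $\varphi$ is proper. A proper local diffeomorphism of $\mathbb R^d$ is a covering map of the simply connected space $\mathbb R^d$, hence a diffeomorphism, and it preserves orientation. On $K_j$ we have $\lambda_j=1$ and $\lambda_{j'}=0$ for $j'\ne j$, so $\varphi=\varphi_j$ there, which is (M1).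

**Step 4: admissibility is a Borel condition.** This is needed to take the first admissible triple. Fix $(H',\sigma,s)$. On the set where $(s,\text{codes})$ is as required, an open condition in the codes, $\varphi\in C^\infty(\mathbb R^d,\mathbb R^d)$ depends continuously on the codes and the $\varphi_j$. The condition "$\det D\varphi>0$ on $B_m$ for all $m$" is a countable intersection of open conditions. (M2) says $\delta_A^{-1}\varphi\kappa_A(B_1)\subseteq\operatorname{int}B_1$, an open condition. Once $\varphi$ is a diffeomorphism, the connected set $D_j$ lies in $\varphi(\operatorname{int}K_A)$ if and only if $D_j\cap\varphi(\partial K_A)=\varnothing$ and $\delta_j(0)\in\varphi(K_A)$; the first condition is open and the second closed. So, if admissible triples always exist, we take the first one and let $\varphi_A$ be the corresponding $\varphi$, a Borel choice by (F) and (R).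

**Step 5: admissible triples exist.** First we find an exact solution $F$ with the help of Lemma 4, then we approximate. By (T2) for $(D_A)$ the compact set $\bigcup_jD_j$ lies in $\operatorname{int}D_A=\delta_A(\operatorname{int}B_1)$. So there is a rational $\sigma<1$ with
$$\bigcup_jD_j\subseteq W:=\delta_A(\operatorname{int}B_\sigma)=F_\sigma(\operatorname{int}K_A).$$
By (M2) for the children, $\varphi_j(K_j)\subseteq\operatorname{int}D_j$, and by (T2) the $K_j$ are disjoint subsets of $\operatorname{int}K_A$. So there is a rational $s>1$ such that the $K_j^s$ are pairwise disjoint subsets of $\operatorname{int}K_A$ and $\varphi_j(K_j^s)\subseteq\operatorname{int}D_j$. Consider the orientation preserving embeddings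
$$F_\sigma\circ\kappa_j(s\,\cdot)\qquad\text{and}\qquad\varphi_j\circ\kappa_j(s\,\cdot)$$
of neighborhoods of $B_1$ into the connected set $W$. The images of $B_1$ are $F_\sigma(K_j^s)$ and $\varphi_j(K_j^s)\subseteq\operatorname{int} D_j$, pairwise disjoint within each family. Lemma 4 gives $H\in G$ supported in $W$ such that $F:=H\circ F_\sigma$ satisfies
$$F=\varphi_j\text{ on }K_j^s\ \text{ for all }j.\tag{7}$$
As $H$ preserves $W$ and is the identity off $W$,
$$F(K_A)=H(\delta_A(B_\sigma))=\delta_A(B_\sigma)\subseteq\operatorname{int}D_A,\qquad F(\operatorname{int}K_A)=W\supseteq\bigcup_jD_j.\tag{8}$$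
So $F$ satisfies everything, but $H$ need not be in $\mathcal D$.

Fix $R$ with $H\in G_R$ and let $H'\in\mathcal D\cap G_R$ tend to $H$. By (7) and since $\lambda_j$ vanishes off $K_j^s$, we have $\lambda_j\varphi_j=\lambda_jF$ everywhere. So (6) gives
$$\varphi-F=\Bigl(1-\sum_j\lambda_j\Bigr)(f-F)=\Bigl(1-\sum_j\lambda_j\Bigr)\,(H'-H)\circ F_\sigma .$$
This is supported in the fixed compact set $F_\sigma^{-1}(B_R)$ and tends to $0$ in $C^1$. Hence $\varphi\circ F^{-1}=\mathrm{id}+\eta$, with $\eta=(\varphi-F)\circ F^{-1}$ of fixed compact support and $\eta\to0$ in $C^1$.

As soon as $\sup\|D\eta\|<1$, the map $\mathrm{id}+\eta$ is injective, since $|x+\eta(x)-y-\eta(y)|\ge(1-\sup\|D\eta\|)|x-y|$. It is a local diffeomorphism with positive Jacobian, since $I+\tau D\eta$ is invertible for $0\le\tau\le1$. It is also proper, so its image is open and closed, and it is a diffeomorphism of $\mathbb R^d$. It and its inverse move points by at most $\sup|\eta|\to0$. So for $H'$ close to $H$ we have: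

- $\det D\varphi>0$, by the chain rule, as $F$ preserves orientation;
- $\varphi(K_A)=(\mathrm{id}+\eta)(F(K_A))\subseteq\operatorname{int}D_A$, since by (8) $F(K_A)$ is a compact subset of $\operatorname{int}D_A$;
- $(\mathrm{id}+\eta)^{-1}(D_j)\subseteq W=F(\operatorname{int}K_A)$, since $D_j$ is a compact subset of $W$; that is, $D_j\subseteq\varphi(\operatorname{int}K_A)$.

So the triple $(H',\sigma,s)$ is admissible, and the recursion is complete.

**Step 6: glue.** If $A\subseteq A'$, there is a chain from $A$ to $A'$ in which each set is a child of the next, and (M1) along it gives $\varphi_{A'}=\varphi_A$ on $K_A$. For $x\in\Omega_1$ put $\xi(x)=\varphi_A(x)$ for any $A\in\mathcal A$ with $x\in K_A$. Such $A$ exist by (T3), and any two of them are contained in a common member of $\mathcal A$, so $\xi$ is well defined. It is Borel: choose $A=A(x)$ in a Borel way by (Q); then $\xi(x)=\zeta(b(A))+\varphi_A(\rho(b(A),x))$, with $\varphi_A$ in coordinates.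

**Step 7: $\xi$ is a smooth equivalence.** Fix an orbit. By (T3), applied to a compact neighborhood, every compact subset of it lies in the interior of some $K_A$, and there $\xi=\varphi_A$. So on the orbit $\xi$ is injective and is a smooth orientation preserving local diffeomorphism. It is onto the orbit of $\zeta(A)$: every member $A'$ of $\mathcal A$ in the orbit has a proper supermember, since $\mathcal C_1$ meets the orbit in an infinite set, and $A'$ is a child of the smallest one. So by (M3) the image contains $D_{A'}$ for every such $A'$, and by (T3) for $(D_A)$ the image is the whole orbit. Thus $\xi$ maps each orbit diffeomorphically, preserving orientation, onto the orbit assigned to it by $\zeta$. This assignment is a bijection between orbits, because $\zeta$ is an orbit equivalence and $\mathcal C_1,\mathcal C_2$ meet every orbit. So $\xi$ is a Borel bijection and a smooth equivalence. On $K_{\{c\}}$ we have $\xi=\varphi_{\{c\}}$, which is the formula with $\theta_c$. $\square$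

## 10. Proof of Theorem 1

The $\mathcal C_i$ satisfy (H) by Section 2, and they are lacunary cross sections, so $P=\mathcal C_i$ may be used in Proposition 6. Let $u\in(0,1]$ be such that distinct points of $\mathcal C_i$ in one orbit are at distance at least $u$, $i=1,2$. Take $\varepsilon_2\equiv u/3$, $\varepsilon_1\equiv u/6$ and $\theta_c=\mathrm{id}$.

Proposition 6 gives a toast $(\mathcal A,(K_A))$ for $(\Omega_1,\mathcal C_1)$ with $K_{\{c\}}=c+B_{u/6}$, and a toast $(\mathcal B,(L_B))$ for $(\Omega_2,\mathcal C_2)$ with $L_{\{c'\}}=c'+B_{u/3}$. Since $\zeta$ is a Borel orbit equivalence, it induces a Borel isomorphism $[\mathcal C_1]\to[\mathcal C_2]$ respecting inclusion. So $\{\zeta(A):A\in\mathcal A\}$ is an exhausting laminar family in $[\mathcal C_2]$. Proposition 7, applied in $\Omega_2$ with scaffold $(\mathcal B,(L_B))$, gives balls $D_A$ making this family a toast with $D_{\{c\}}=\zeta(c)+B_{u/3}$. As $B_{u/6}\subseteq\operatorname{int}B_{u/3}$, Proposition 8 applies and yields a smooth equivalence $\xi$ with $\xi(c)=\zeta(c)$ for all $c\in\mathcal C_1$. $\blacksquare$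

## 11. Proof of Theorem 2

**Step 1: make all traces infinite.** This is needed because the propositions assume (H). Let $\mathcal C_1^{\rm fin}$ be the part of $\mathcal C_1$ in orbits that $\mathcal C_1$ meets in a finite set. By local finiteness $c\in\mathcal C_1^{\rm fin}$ if and only if for some $m\in\mathbb N$ all points of $\mathcal C_1$ in its orbit are within $m$ of $c$; so this part is Borel by (Q). The map $\zeta$ carries it onto the corresponding part $\mathcal C_2^{\rm fin}$ of $\mathcal C_2$. On such an orbit let $s$ be the least point of $\mathcal C_1$ in the Borel order, let $e=(1,0,\dots,0)$, and let $k_0\ge1$ be the least integer exceeding the diameters of the two finite traces. Add the points $s+ke$, $k\ge k_0$, to $\mathcal C_1$ and the points $\zeta(s)+ke$, $k\ge k_0$, to $\mathcal C_2$. They are new, being at distance $k\ge k_0$ from $s$ and $\zeta(s)$ respectively. Extend $\zeta$ by $s+ke\mapsto\zeta(s)+ke$, and $\theta$ by $\mathrm{id}$. The added sets are injective Borel images of Borel sets of pairs, so everything stays Borel. Traces stay locally finite, $\zeta$ is still an orbit equivalence, and (H) now holds for both sets.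

**Step 2: choose radii and apply the propositions.** By Kechris (*Countable sections for locally compact group actions*, Ergodic Theory Dynam. Systems 12 (1992)), every Borel action of a locally compact Polish group has a lacunary cross section; let $P_i$ be one for $\Omega_i$. Put
$$\varepsilon_2(c')=\min\bigl(1,\tfrac13\operatorname{dist}(c',\mathcal C_2\setminus\{c'\})\bigr),$$
with the distance taken in the orbit; it is positive by local finiteness. Let $\varepsilon_1(c)$ be the largest $2^{-k}$, $k\ge0$, with
$$2^{-k}\le\tfrac13\operatorname{dist}(c,\mathcal C_1\setminus\{c\})\qquad\text{and}\qquad\theta_c(B_{2^{-k}})\subseteq\operatorname{int}B_{\varepsilon_2(\zeta(c))}.$$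
It exists since $\theta_c$ is continuous with $\theta_c(0)=0$. Both functions are Borel: the distances by (Q), and the last condition is open in $\theta_c$ and $\varepsilon_2(\zeta(c))$. Proposition 6, used in $\Omega_1$ with $P_1,\varepsilon_1$ and in $\Omega_2$ with $P_2,\varepsilon_2$, gives toasts $(\mathcal A,(K_A))$ and $(\mathcal B,(L_B))$. Proposition 7 realizes $\{\zeta(A):A\in\mathcal A\}$ by balls $D_A$ with $D_{\{c\}}=\zeta(c)+B_{\varepsilon_2(\zeta(c))}$. Proposition 8 then gives $\xi$, which extends $\zeta$ because $\theta_c(0)=0$. Let $\varepsilon$ be the restriction of $\varepsilon_1$ to the original $\mathcal C_1$.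

**Step 3: the converse.** Local finiteness of $\mathcal C_2$ has to be derived from the mere existence of $\xi$. If $\xi\supseteq\zeta$ is a smooth equivalence, it restricts to homeomorphisms between orbits, and $\mathcal C_2=\xi(\mathcal C_1)$. A homeomorphism of $\mathbb R^d$ maps locally finite sets to locally finite sets, because the preimage of a compact set is compact. So $\mathcal C_2$ is locally finite if $\mathcal C_1$ is. $\blacksquare$
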